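# Exponentially long basis elements of geometric grid classes

## 1. Two bounds for the length of a basis element

**Theorem 1.** For every $m\ge 1$ there is a $0/\pm1$-matrix $M_m$ with $t=2m+2$ columns and $u=6m+2$ rows, so that $|M_m|=4(m+1)(3m+1)\le 32m^2$, such that $\mathrm{Geom}(M_m)$ has a basis element of length at least $2^m$. Consequently there is no polynomial $p$ such that, for every nonempty finite $0/\pm1$-matrix $M$, every basis element of $\mathrm{Geom}(M)$ has length at most $p(|M|)$; in particular there is no constant $C$ for which $C|M|+C$ is such a bound.

**Theorem 2.** Let $M$ be a $0/\pm1$-matrix with $t$ columns and $u$ rows, and let $L=t+u$. Every basis element of $\mathrm{Geom}(M)$ has length at most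
$$1+8|M|\,L(2L+1)\,(528|M|^3)^{2L-2}=2^{O(L\log(|M|+1))}.$$

**Corollary 3.** Let $F(k)$ be the maximum length of a basis element of $\mathrm{Geom}(M)$ over all $M$ with $|M|\le k$. Then, for $k\ge 32$,
$$2^{\lfloor\sqrt{k/32}\rfloor}\le F(k)\le 2^{O(k\log k)}.$$
Moreover, for all $t\ge 4$ and $u\ge 8$, some matrix with $t$ columns and $u$ rows has a basis element of length at least $2^{\lfloor\min((t-2)/2,\,(u-2)/6)\rfloor}$. For matrices of bounded aspect ratio, Theorem 2 gives $2^{O(\sqrt{|M|}\log|M|)}$ (with $|M|\ge2$), so there the exponent in Theorem 1 is optimal up to a logarithmic factor.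

Now the meaning of the words. Throughout, $M$ is a nonempty finite matrix with entries in $\{0,1,-1\}$. Its columns are numbered $1,\dots,t$ from left to right, its rows $1,\dots,u$ *from bottom to top*, the entry in column $k$ and row $\ell$ is $M_{k,\ell}$, and $|M|=tu$ is the number of entries. The set $\Lambda_M\subset\mathbb R^2$ is the union, over all cells $(k,\ell)$, of one segment in the unit square $[k-1,k]\times[\ell-1,\ell]$: the increasing diagonal if $M_{k,\ell}=1$, the decreasing diagonal if $M_{k,\ell}=-1$, and nothing if $M_{k,\ell}=0$. The segments are closed.

All finite point sets below have distinct $x$-coordinates and distinct $y$-coordinates. Two such sets are order-isomorphic if some bijection between them preserves both the left-to-right and the bottom-to-top order. A permutation $\pi$ of $\{1,\dots,n\}$ is identified with the order type of its graph $\{(i,\pi(i))\}$. A permutation $\sigma$ is *contained* in $\pi$ if the points of $\pi$ have a subset of order type $\sigma$.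

**Definition (geometric grid class).** $\mathrm{Geom}(M)$ is the set of all permutations that are order-isomorphic to some finite subset of $\Lambda_M$.

Deleting points from a subset of $\Lambda_M$ leaves a subset of $\Lambda_M$, so $\mathrm{Geom}(M)$ is closed downwards under containment: it is a *permutation class*.

**Definition (basis).** The basis of a class is the set of containment-minimal permutations not in the class.

Permutations are finite, so every permutation outside the class contains a basis element, and the class is determined by its basis. Albert, Atkinson, Bouvel, Ruškuc and Vatter proved that every $\mathrm{Geom}(M)$ has a finite basis. Moreover, the basis is computable from $M$, and there is a computable function $f$ such that every basis element of $\mathrm{Geom}(M)$ has length at most $f(|M|)$. Samuel Braunfeld, in "Decidability in geometric grid classes of permutations", arXiv:2308.04201 (2023), is the source of the following problem: can this bound be improved to a polynomial in $|M|$, or to a linear one?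

Theorem 1 answers no to both. The second sentence of Theorem 1 follows from the first, because $2^m>p(4(m+1)(3m+1))$ for all large $m$, whatever the polynomial $p$. Also $|M_m|=12m^2+16m+4\le 32m^2$ since $16m+4\le 20m^2$ for $m\ge1$; so $m\ge\sqrt{|M_m|/32}$. Theorem 2 says that the answer cannot be much worse than exponential: length $|M|^{O(t+u)}$ always suffices for $|M|\ge 2$. Its proof is self-contained and does not use the finite basis theorem. The two theorems do not determine the correct exponent for long thin matrices.

## 2. One row of ones

**The smallest matrices.** If $M=(0)$, then $\Lambda_M=\emptyset$ and the basis is $\{1\}$. If $M=(1)$, then $\mathrm{Geom}(M)$ consists of the increasing permutations and the basis is $\{21\}$.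

**A row of $t$ ones.** Let $M=(1\;1\;\cdots\;1)$ with $t$ columns. A finite subset of $\Lambda_M$ splits, from left to right, into $t$ (possibly empty) increasing sequences, so its order type $\pi$ has at most $t-1$ positions $i$ with $\pi(i)>\pi(i+1)$. Conversely, let $\pi$ of length $n$ have at most $t-1$ such positions. Cut it into at most $t$ increasing runs, assign the runs to the columns in order, and place the point of value $v$ at height $v/(n+1)$ on the diagonal of its column. The heights are right by construction, and each run is increasing, so the left-to-right order is right too. So $\mathrm{Geom}(M)$ is the class of permutations with at most $t-1$ positions $i$ with $\pi(i)>\pi(i+1)$.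

What is the longest basis element? If $\pi$ has at least $t$ such positions, pick $t$ of them and keep only the entries at positions $i,i+1$ for the chosen $i$. Each chosen pair stays adjacent, so these at most $2t$ entries already form a permutation outside the class. Hence basis elements have length at most $2t$. This is attained by $2\,1\,4\,3\cdots(2t)(2t-1)$: it has $t$ such positions, and deleting any entry leaves $t-1$ of them. For $t=2$ the full basis is $\{321,2143,3142\}$: the permutations of length $4$ whose entries go down, up, down are $2143,3142,3241,4132,4231$, and the last three contain $321$.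

So for this family the maximal length is exactly $2|M|$, and a linear bound looks like a fair hope. To break it one needs many rows and columns that interact.

## 3. Griddings, and why pinned rows give short obstructions

Two points form an *ascent* if the one further right is higher, and a *descent* otherwise. The notation $[t]$ means $\{1,\dots,t\}$.

**Definition (gridding).** An $M$-gridding of a finite point set $Q$ is a pair of maps $c:Q\to[t]$, $\rho:Q\to[u]$ such that $c$ is weakly increasing in $x$, $\rho$ is weakly increasing in $y$, $M_{c(p),\rho(p)}\ne0$ for all $p\in Q$, and any two distinct points with the same $(c,\rho)$ form an ascent if that entry is $1$ and a descent if it is $-1$.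

For example, with $M=(1\;1)$ the permutation $2413$ has the gridding $c=(1,1,2,2)$, $\rho\equiv1$.

**Lemma 4.** If $Q$ is order-isomorphic to a finite subset of $\Lambda_M$, then $Q$ has an $M$-gridding.

*Proof.* We may assume $Q\subset\Lambda_M$. Assign each point to a cell whose closed diagonal contains it. Suppose $x<x'$ with $x\in[k-1,k]$ and $x'\in[k'-1,k']$. Then $k\le k'$, because $k>k'$ would give $x\ge k-1\ge k'\ge x'$. The same holds for rows. Two points on the same increasing diagonal form an ascent, and on the same decreasing diagonal a descent. $\square$

To show $\pi\notin\mathrm{Geom}(M)$ it is therefore enough to show that $\pi$ has no $M$-gridding. A natural plan is to build $\pi$ as a left-to-right sequence of "word points" $1,\dots,n$, use auxiliary points to pin the row $r(i)$ of each word point, and arrange the zeros of $M$ so that no assignment of columns is possible. The next lemma settles when that happens.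

**Lemma 5 (chains of forbidden columns).** Let $1\le C\le t$ and $r:\{1,\dots,n\}\to[u]$. There is a weakly increasing $c:\{1,\dots,n\}\to[C]$ with $M_{c(i),r(i)}\ne0$ for all $i$ if and only if there is no sequence $i_1\le i_2\le\dots\le i_C$ with $M_{j,r(i_j)}=0$ for all $j\in[C]$.

*Proof.* Suppose both $c$ and such a sequence exist. Then $c(i_j)\ne j$ for all $j$. We have $c(i_1)\ge1$ and $c(i_1)\neq1$, so $c(i_1)\ge2$; and inductively $c(i_j)\ge c(i_{j-1})\ge j$ and $c(i_j)\ne j$, so $c(i_j)\ge j+1$. For $j=C$ this contradicts $c\le C$.

Conversely, be greedy: set $c(0)=1$ and let $c(i)$ be the least $k$ with $c(i-1)\le k\le C$ and $M_{k,r(i)}\ne0$, or $C+1$ if there is none. If $c(n)\le C$ we have found $c$. Otherwise let $i_j$ be the least $i$ with $c(i)>j$, for $j\in[C]$. Then $i_1\le\dots\le i_C$. Since $c(i_j-1)\le j<c(i_j)$, column $j$ was available at position $i_j$ and was rejected, so $M_{j,r(i_j)}=0$. $\square$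

This is exactly where the plan stops. If the rows are pinned, the impossibility of a column assignment is already witnessed by the at most $C\le t$ positions $i_1,\dots,i_C$; all other word points can be deleted. So pinned rows leave at most $t$ essential word points, far from exponentially many.

The way past this point is to leave each letter a choice between *two* adjacent rows. Every fixed choice of rows is then refuted by a short chain as in Lemma 5, but different choices may be refuted by different chains. We want a matrix with few rows and one long word such that $2^m$ different choices need $2^m$ different word points.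

## 4. The matrix $M_m$ and the recursive word

Fix $m\ge1$, and let $t=2m+2$, $u=6m+2$. The matrix $M=M_m$ is as follows.

* Column $k$ ($1\le k\le m$) is $0$ in rows $6k-5,6k-4,6k-3$ and $1$ elsewhere.
* Column $2m+2-k$ ($1\le k\le m$) is $0$ in rows $6k-2,6k-1,6k$ and $1$ elsewhere.
* Column $m+1$ is $0$ in rows $6m+1,6m+2$ and $1$ elsewhere.
* Column $t=2m+2$ is $1$ in odd rows and $-1$ in even rows.

The word uses the letters $b_k,s_k,c_k$ for $1\le k\le m$, of *level* $k$, and one letter $z$, of level $m+1$. Each letter has a *band* $\lambda$ and owns the two rows $2\lambda-1,2\lambda$: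

| letter | band $\lambda$ | rows |
|---|---|---|
| $b_k$ | $3k-2$ | $6k-5,\ 6k-4$ |
| $s_k$ | $3k-1$ | $6k-3,\ 6k-2$ |
| $c_k$ | $3k$ | $6k-1,\ 6k$ |
| $z$ | $3m+1$ | $6m+1,\ 6m+2$ |

Note that the zeros in columns $k$ and $2m+2-k$ with $k\le m$ lie in rows owned by letters of level $k$, and the zeros of column $m+1$ lie in the rows of $z$. Hence:
$$\text{a letter of level }\ne k\text{ meets no zero in column }k\text{ or in column }2m+2-k\qquad(1\le k\le m+1). \tag{1}$$
(For $k=m+1$ both columns are column $m+1$.) Within level $k$, column $k$ forbids both rows of $b_k$ and the *lower* row of $s_k$; column $2m+2-k$ forbids both rows of $c_k$ and the *upper* row of $s_k$.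

Define
$$T_{m+1}=z,\qquad T_k=s_k\,T_{k+1}\,c_k\,b_k\,T_{k+1}\,s_k\quad(1\le k\le m),\qquad w=T_1=w_1w_2\cdots w_n.$$
The word $T_{k+1}$ contains only letters of level $>k$. In $w$ there are $2^m$ occurrences of $z$. The length satisfies $|T_k|+4=2(|T_{k+1}|+4)$, so $n=5\cdot2^m-4$.

The mechanism in one sentence: if $s_k$ uses its lower row, then the first $s_k$ is forbidden in column $k$ and $c_k$ is forbidden in column $2m+2-k$, and these two letters enclose the *first* copy of $T_{k+1}$; if $s_k$ uses its upper row, then $b_k$ is forbidden in column $k$ and the last $s_k$ is forbidden in column $2m+2-k$, and these enclose the *second* copy. The row of $s_k$ selects which half carries the chain, and after $m$ selections the chain passes through one of the $2^m$ letters $z$, which is forbidden in the middle column.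

**The case $m=1$.** Here $t=4$, $u=8$, and, with the top row (row $8$) printed first,
$$M_1=\begin{pmatrix}1&0&1&-1\\1&0&1&1\\1&1&0&-1\\1&1&0&1\\1&1&0&-1\\0&1&1&1\\0&1&1&-1\\0&1&1&1\end{pmatrix},\qquad w=s\,z\,c\,b\,z\,s,$$
where $b,s,c,z$ own rows $\{1,2\},\{3,4\},\{5,6\},\{7,8\}$. Suppose the six letters must go into columns $1,2,3$, weakly from left to right, with equal letters rising from left to right. If the first $s$ is in row $3$, then the chain (first $s$, first $z$, $c$) is forbidden in columns $1,2,3$ respectively, and Lemma 5 with $C=3$ says no. If the first $s$ is in row $4$, so is the last $s$, and the chain ($b$, second $z$, last $s$) says no. Now delete the first $z$: put $s$ in row $3$, $b,c,z$ in rows $1,5,7$, the first $s$ and $c$ in column $2$, and $b,z,s$ in column $3$; all entries used are $1$. Delete instead the second $z$: put $s$ in row $4$, $b,c,z$ in rows $1,5,7$, the letters $s,z,c$ in column $1$, and $b$ and the last $s$ in column $2$; again all entries used are $1$. So both letters $z$ are essential.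

It remains to build actual points that force "letter of band $\lambda$ in rows $2\lambda-1,2\lambda$" and "word points not in column $t$". That is the job of the frame, which lives in column $t$.

## 5. The frame and the permutation $\pi$

The permutation $\pi$ is the order type of the following points.

*Word points.* Fix $0.4<\tau_1<\dots<\tau_n<0.6$. If $w_i$ has band $\lambda$, it gives the point
$$\bigl(\tau_i,\ 2\lambda-\tfrac32+\tau_i\bigr),\qquad\text{of height in }(2\lambda-1.1,\ 2\lambda-0.9).$$

*Frame points.* Choose $t$ disjoint intervals $J_1<\dots<J_t$ inside $(0.3,0.35)$. For each $i\le t$ and each row $r\le u$ choose four numbers $\xi\in J_i$, all chosen numbers being distinct. Each $\xi$ chosen for $(i,r)$ gives the point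
$$(t-1+\xi,\ r-1+\xi)\ \text{ if } r \text{ is odd},\qquad (t-1+\xi,\ r-\xi)\ \text{ if } r\text{ is even}.$$
These points lie on the diagonals of column $t$ of $M$. The points with given $i$ form *copy $i$*; the copies occupy disjoint ranges of $x$. Let $p_{i,r,1},\dots,p_{i,r,4}$ be the points of copy $i$ in row $r$, by increasing height. They form an increasing sequence if $r$ is odd and a decreasing one if $r$ is even.

*Relative order.* All word points are to the left of all frame points, and they are ordered in $x$ by position. Frame points of row $2\lambda-1$ have heights in $(2\lambda-1.7,2\lambda-1.65)$, those of row $2\lambda$ in $(2\lambda-0.35,2\lambda-0.3)$. So from bottom to top we see, for each $\lambda$ in turn: the frame points of row $2\lambda-1$; then the points of the letter of band $\lambda$, in order of position; then the frame points of row $2\lambda$; then those of row $2\lambda+1$, and so on. All coordinates are distinct.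

The total number of points is $5\cdot 2^m-4+4|M_m|$.

## 6. $\pi$ has no gridding

**Lemma 6.** $\pi$ has no $M$-gridding. Hence $\pi\notin\mathrm{Geom}(M)$.

*Proof.* Suppose $(c,\rho)$ is an $M$-gridding of $\pi$.

**Step 1. Rigidity of a copy.** We show that some copy of the frame sits in column $t$ with its rows in the intended places. If $c$ were non-constant on each of the $t$ copies, then it would grow by at least $1$ within each copy; since $c$ is weakly increasing in $x$ and the copies are disjoint in $x$, $\max c-\min c\ge t$, which is impossible in $[t]$. So $c$ is constant, say $c\equiv\gamma$, on some copy $i$. Write $p_{r,h}=p_{i,r,h}$.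

Let $1\le j<u$. The points $p_{j,3},p_{j,4},p_{j+1,1},p_{j+1,2}$ are listed by increasing height. If $\rho(p_{j,3})=\rho(p_{j+1,2})$, then all four have the same $\rho$, and the same $c=\gamma$, so they lie in one cell. But one of $j,j+1$ is odd and the other even, so one of the pairs $\{p_{j,3},p_{j,4}\}$, $\{p_{j+1,1},p_{j+1,2}\}$ is an ascent and the other a descent. No cell can contain both. Hence $\rho(p_{j,3})<\rho(p_{j+1,2})$, and
$$1\le\rho(p_{1,2})\le\rho(p_{1,3})<\rho(p_{2,2})\le\rho(p_{2,3})<\dots<\rho(p_{u,2})\le\rho(p_{u,3})\le u.$$
Counting strict inequalities from the left gives $\rho(p_{j,2})\ge j$, and from the right $\rho(p_{j,3})\le j$. So $\rho(p_{j,2})=\rho(p_{j,3})=j$ for all $j$. For even $j$ these two points form a descent in the cell $(\gamma,j)$, so $M_{\gamma,j}=-1$. Only column $t$ contains $-1$, so $\gamma=t$.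

**Step 2. Position of the word points.** We show that a word point $v$ of band $\lambda$ has $\rho(v)\in\{2\lambda-1,2\lambda\}$ and $c(v)\ne t$. The point $v$ lies above $p_{2\lambda-1,3}$ and below $p_{2\lambda,2}$, whose rows are $2\lambda-1$ and $2\lambda$ by Step 1; this gives the first claim. Suppose $c(v)=t$. If $\rho(v)=2\lambda-1$, then $v$ and $p_{2\lambda-1,3}$ share the cell $(t,2\lambda-1)$ with entry $1$; but $v$ is to the left of and above $p_{2\lambda-1,3}$, a descent. If $\rho(v)=2\lambda$, then $v$ and $p_{2\lambda,2}$ share the cell $(t,2\lambda)$ with entry $-1$; but $v$ is to the left of and below $p_{2\lambda,2}$, an ascent. Both are impossible. So all word points lie in columns $1,\dots,2m+1$.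

**Step 3. A chain of forbidden columns.** We find letters $x_1,\dots,x_{2m+1}$ of $w$, at increasing positions, such that column $j$ has entry $0$ in row $\rho(x_j)$ for every $j$. Start with $U_1=w$. Given an occurrence $U_k=s_k\,T'\,c_k\,b_k\,T''\,s_k$ of $T_k$ in $w$, where $T',T''$ are its two displayed copies of $T_{k+1}$, proceed as follows.

* If the first displayed $s_k$ is in row $6k-3$, let $x_k$ be that $s_k$, let $x_{2m+2-k}$ be the displayed $c_k$, which is in row $6k-1$ or $6k$, and put $U_{k+1}=T'$.
* Otherwise the first displayed $s_k$ is in row $6k-2$. The last displayed $s_k$ is higher, since points of one letter rise with position; as its row is $6k-3$ or $6k-2$ by Step 2, it is in row $6k-2$ too. Let $x_k$ be the displayed $b_k$, which is in row $6k-5$ or $6k-4$, let $x_{2m+2-k}$ be the last displayed $s_k$, and put $U_{k+1}=T''$.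

In both cases column $k$ is $0$ in row $\rho(x_k)$, column $2m+2-k$ is $0$ in row $\rho(x_{2m+2-k})$, and $U_{k+1}$ lies strictly between $x_k$ and $x_{2m+2-k}$. Finally $U_{m+1}$ is a single letter $z$, in row $6m+1$ or $6m+2$; let it be $x_{m+1}$. Column $m+1$ is $0$ there. As the $U_k$ are nested, the positions of $x_1,\dots,x_{2m+1}$ increase.

**Step 4. Contradiction.** By Step 2, $c$ restricted to the word points is a weakly increasing map into $[2m+1]$ with nonzero entries. By Step 3 and Lemma 5 with $C=2m+1$, there is no such map. (Explicitly: $c(x_j)\neq j$ forces $c(x_j)\ge j+1$ by induction, so $c(x_{2m+1})\ge 2m+2=t$.) So $\pi$ has no $M$-gridding, and Lemma 4 gives $\pi\notin\mathrm{Geom}(M)$. $\square$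

Step 3 does not assume that all occurrences of $s_k$ choose the same row. It only compares the first and last $s_k$ of one occurrence of $T_k$, and uses that equal letters rise.

## 7. Each of the $2^m$ letters $z$ is essential

**Lemma 7.** There are $2^m$ points $z_\theta$ ($\theta\in\{0,1\}^m$) of $\pi$ with $\pi-z_\theta\in\mathrm{Geom}(M)$.

*Proof.* Read $\theta_k=1$ as "$s_k$ in its lower row" and $\theta_k=0$ as "$s_k$ in its upper row".

**Step 1. The point $z_\theta$.** We follow the selection of Lemma 6, dictated by $\theta$. Let $U_1=w$. Given an occurrence $U_k=s_k\,T'\,c_k\,b_k\,T''\,s_k$ of $T_k$: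

* if $\theta_k=1$, let $U_{k+1}=T'$, let $A_k$ be the position of the first displayed $s_k$ and $E_k$ that of the displayed $c_k$;
* if $\theta_k=0$, let $U_{k+1}=T''$, let $A_k$ be the position of the displayed $b_k$ and $E_k$ that of the last displayed $s_k$.

In both cases $A_k$ immediately precedes $U_{k+1}$, and $E_k$ immediately follows it. Let $z_\theta$ be the single letter $U_{m+1}$. Different $\theta$ select different copies at the first level where they differ, hence different letters $z$.

**Step 2. Rows and columns for the other word points.** For the rows, put $b_k$ in row $6k-5$; put $s_k$ in row $6k-3$ if $\theta_k=1$ and in row $6k-2$ if $\theta_k=0$; put $c_k$ in row $6k-1$; put $z$ in row $6m+1$. So the row depends only on the letter. For the columns, set $A_0=-\infty$ and $E_0=+\infty$. A position $i$ other than that of $z_\theta$ goes into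

* column $k$ if $A_{k-1}\le i<A_k$, for $1\le k\le m$;
* column $m+1$ if $A_m\le i\le E_m$;
* column $2m+2-k$ if $E_k<i\le E_{k-1}$, for $1\le k\le m$.

Since $A_1<\dots<A_m<E_m<\dots<E_1$, this covers all positions, and the column is weakly increasing in $i$. All columns used are at most $2m+1$.

**Step 3. Every entry used is $1$.** In columns $1,\dots,2m+1$ all nonzero entries are $1$, so we must only avoid the zeros. By (1), in columns $k$ and $2m+2-k$ only letters of level $k$ need checking.

*Column $k\le m$.* Its positions are $A_{k-1}$ (if $k\ge2$), of level $k-1$, and the positions of $U_k$ before $A_k$. If $\theta_k=1$ there are none of the latter, because $A_k$ is the first position of $U_k$. If $\theta_k=0$ they spell $s_k\,T_{k+1}\,c_k$; the letters of level $k$ are $s_k$ in row $6k-2$ and $c_k$ in row $6k-1$, and neither row is among the zero rows $6k-5,6k-4,6k-3$.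

*Column $m+1$.* The letters at $A_m$, $z_\theta$, $E_m$ are consecutive in $w$, and $z_\theta$ is deleted. So exactly $A_m$ and $E_m$ are in this column. They have level $m$, so (1) applies.

*Column $2m+2-k$, $k\le m$.* Its positions are $E_{k-1}$ (if $k\ge2$), of level $k-1$, and the positions of $U_k$ after $E_k$. If $\theta_k=0$ there are none of the latter. If $\theta_k=1$ they spell $b_k\,T_{k+1}\,s_k$; the letters of level $k$ are $b_k$ in row $6k-5$ and $s_k$ in row $6k-3$, and neither row is among the zero rows $6k-2,6k-1,6k$.

**Step 4. Points on $\Lambda_M$.** Place the word point of position $i$, assigned to column $\kappa$ and row $r$, at $(\kappa-1+\tau_i,\ r-1+\tau_i)$. By Step 3 this is on an increasing diagonal of $\Lambda_M$. Keep the frame points where they are; they lie on $\Lambda_M$ too. We check that the result is order-isomorphic to $\pi-z_\theta$.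

In $x$: the column is weakly increasing in $i$, and $\tau_i$ is strictly increasing, so the word points are ordered by position. They are in columns $\le 2m+1$, hence left of the frame.

In $y$: a word point of band $\lambda$ is in row $2\lambda-1$ or $2\lambda$, so its height is in $(2\lambda-1.6,2\lambda-1.4)$ or in $(2\lambda-0.6,2\lambda-0.4)$. In both cases it is above the frame points of row $2\lambda-1$, whose heights lie in $(2\lambda-1.7,2\lambda-1.65)$, and below those of row $2\lambda$, whose heights lie in $(2\lambda-0.35,2\lambda-0.3)$. All points of one letter are in one row, so they are ordered by $\tau_i$, that is, by position. All coordinates are distinct. $\square$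

**Proof of Theorem 1.** By Lemma 6, $\pi\notin\mathrm{Geom}(M)$, so $\pi$ contains a basis element $\beta$. Fix a set of points of $\pi$ of order type $\beta$. If it missed some $z_\theta$, then $\beta$ would be contained in $\pi-z_\theta\in\mathrm{Geom}(M)$, so $\beta\in\mathrm{Geom}(M)$, a contradiction. Hence it contains all $2^m$ points $z_\theta$, and $|\beta|\ge2^m$. $\blacksquare$

**Remark.** The permutations with an $M$-gridding form the monotone grid class $\mathrm{Grid}(M)\supseteq\mathrm{Geom}(M)$. Lemma 6 excludes even a gridding, and Lemma 7 puts $\pi-z_\theta$ in $\mathrm{Geom}(M_m)\subseteq\mathrm{Grid}(M_m)$. So the same argument shows that $\mathrm{Grid}(M_m)$ also has a basis element of length at least $2^m$.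

## 8. Doubled griddings and acyclic digraphs

We turn to Theorem 2; $M$ is arbitrary again, with $t$ columns, $u$ rows and $L=t+u$. The first need is a combinatorial criterion for membership in $\mathrm{Geom}(M)$. Having a gridding is not enough to be drawn on the straight diagonals, because a point of a diagonal has one parameter that governs both coordinates. We record this parameter as the distance from the centre of the cell, and so cut each column and each row in half.

**Definition (the digraph of a pair of maps).** Let $Q$ be a finite point set, and let $c:Q\to[2t]$, $\rho:Q\to[2u]$ be any maps. A *line* is a half-column (a value of $c$) or a half-row (a value of $\rho$); there are $2L$ lines. The digraph $D_{c,\rho}(Q)$ has vertex set $Q$, and for $p\ne q$ an edge $p\to q$ whenever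

* $c(p)=c(q)=v$, and $x(p)<x(q)$ if $v$ is even, $x(p)>x(q)$ if $v$ is odd; or
* $\rho(p)=\rho(q)=h$, and $y(p)<y(q)$ if $h$ is even, $y(p)>y(q)$ if $h$ is odd.

So the edges witnessed by a line $\ell$ form a strict linear order $<_\ell$ on the points of $\ell$. Both $p\to q$ and $q\to p$ may occur, witnessed by different lines. A *cycle* has at least two vertices, all distinct. For $Q'\subseteq Q$, the digraph on $Q'$ is the induced one.

**Definition (doubled gridding).** A pair $(a,b)\in[2t]\times[2u]$ is *admissible* if $M_{\lceil a/2\rceil,\lceil b/2\rceil}$ equals $1$ and $a\equiv b\pmod2$, or equals $-1$ and $a\not\equiv b\pmod2$. The pair $(c,\rho)$ is a *doubled gridding* of $Q$ if $c$ is weakly increasing in $x$, $\rho$ is weakly increasing in $y$, and all $(c(p),\rho(p))$ are admissible.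

*Example 1.* Let $M=(1)$ and let $p,q$ be a descent with $p$ on the left. The admissible pairs are $(1,1)$ and $(2,2)$, so $c=\rho$ in a doubled gridding, and $c(p)\le c(q)=\rho(q)\le\rho(p)=c(p)$. All values are equal, say to $2$: then $p\to q$ by the half-column and $q\to p$ by the half-row, a cycle. With the value $1$ both arrows reverse.

*Example 2.* Let $M$ have $M_{1,1}=M_{2,2}=1$ and $M_{1,2}=M_{2,1}=-1$, so that $\Lambda_M$ is an $\mathsf X$. Take the points $p_1=(1,2)$, $p_2=(2,4)$, $p_3=(3,1)$, $p_4=(4,3)$ of the permutation $2413$, with $(c,\rho)$ equal to $(2,2),(2,3),(3,2),(3,3)$ respectively. This is a doubled gridding, with the four points in four different cells. But $p_1\to p_2$ (line $c=2$, even), $p_2\to p_4$ (line $\rho=3$, odd), $p_4\to p_3$ (line $c=3$, odd) and $p_3\to p_1$ (line $\rho=2$, even): a cycle. So four points, one in each cell, may go round in a circle.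

**Lemma 8.** The order type of $Q$ is in $\mathrm{Geom}(M)$ if and only if $Q$ has a doubled gridding with $D_{c,\rho}(Q)$ acyclic.

*Proof.* Suppose the order type is in $\mathrm{Geom}(M)$; we may take $Q\subset\Lambda_M$. Assign each $p=(x,y)$ to a cell $(k,l)$ whose diagonal contains it. Then
$$|x-(k-\tfrac12)|=|y-(l-\tfrac12)|=:\tau(p).$$
Let $c(p)=2k$ if $x>k-\frac12$ and $c(p)=2k-1$ if $x<k-\frac12$; similarly $\rho(p)=2l$ or $2l-1$. If $\tau(p)=0$, put $c(p)=2k$ and choose $\rho(p)\in\{2l-1,2l\}$ so that the pair is admissible. For points with $\tau(p)>0$ admissibility is clear: on an increasing diagonal the right half is the upper half, on a decreasing one the right half is the lower half. The column number is weakly increasing in $x$ by the computation in Lemma 4. Within one column the halves are in the right order, and since coordinates are distinct at most one point lies on each centre line, so either choice for it keeps monotonicity. The same holds for rows. If $p\to q$ is witnessed by $c=2k$, then $\tau(p)=x(p)-(k-\frac12)<x(q)-(k-\frac12)=\tau(q)$; if by $c=2k-1$, then $\tau(p)=(k-\frac12)-x(p)<(k-\frac12)-x(q)=\tau(q)$; similarly for $\rho$. (Points with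 $\tau=0$ satisfy these formulas with either half.) So $\tau$ increases along edges, and there is no cycle.

Conversely, let $(c,\rho)$ be a doubled gridding with acyclic digraph. Take an injective $\tau:Q\to(0,\frac12)$ with $\tau(p)<\tau(q)$ whenever $p\to q$. With $k=\lceil c(p)/2\rceil$ and $l=\lceil\rho(p)/2\rceil$, place $p$ at
$$\bigl(k-\tfrac12\pm\tau(p),\ l-\tfrac12\pm\tau(p)\bigr),$$
with first sign $+$ iff $c(p)$ is even and second sign $+$ iff $\rho(p)$ is even. By admissibility this is on $\Lambda_M$. If $c(p)<c(q)$, then $x(p)<x(q)$ in $Q$ by monotonicity, and the placed points are in this order because $0<\tau<\frac12$ puts them strictly inside their half-columns. If $c(p)=c(q)$ is even, then $x(p)<x(q)$ means $p\to q$, so $\tau(p)<\tau(q)$, and the placed points are in this order; if it is odd, then $x(p)<x(q)$ means $q\to p$, so $\tau(q)<\tau(p)$, and again the order is right. The same holds for $y$. $\square$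

**Lemma 9.** For arbitrary maps $c,\rho$: (a) a shortest cycle of $D_{c,\rho}(Q)$ has at most $2L$ vertices. (b) If $D_{c,\rho}(Q)$ is acyclic, a shortest path from one set of vertices to another has at most $2L+1$ vertices.

*Proof.* Label each edge of the cycle or path by a line witnessing it. We show that each line labels at most one edge; as there are $2L$ lines, this gives both bounds. Suppose $v_i\to v_{i+1}$ and $v_j\to v_{j+1}$ are two edges with the same label $\ell$, where $v_{i+1}$ precedes or equals $v_j$ along the path, or along the cycle when we start reading at $v_i$. All four vertices are on $\ell$.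

If $v_i<_\ell v_{j+1}$, then $v_i\to v_{j+1}$ is an edge. Using it we skip $v_{i+1},\dots,v_j$, at least one vertex, and get a shorter cycle, respectively a shorter path with the same ends.

Otherwise $v_{j+1}\le_\ell v_i$, so $v_j<_\ell v_{j+1}\le_\ell v_i<_\ell v_{i+1}$. Hence $v_j\ne v_{i+1}$, and the edge $v_j\to v_{i+1}$ closes the stretch $v_{i+1},\dots,v_j$ to a cycle. In (a) this cycle is shorter, since it omits $v_i$; in (b) it contradicts acyclicity. $\square$

## 9. Counting all griddings gives nothing

Let $\beta$ be a basis element with point set $B$, $|B|=n$. Here is the direct attempt at Theorem 2. For every pair of monotone maps $c:B\to[2t]$, $\rho:B\to[2u]$, Lemma 8 says that some point has an inadmissible pair or there is a cycle; by Lemma 9(a) we find a witness of at most $2L$ points. Let $S$ be the union of all witnesses. If the order type of $S$ were in $\mathrm{Geom}(M)$, it would have a doubled gridding with acyclic digraph; extended monotonically to $B$, this gridding would have its witness inside $S$, a contradiction. So $S$ is not in the class, and $S=B$ by minimality. Hence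
$$n\le 2L\cdot\#\{\text{pairs }(c,\rho)\}.$$
But the number of weakly increasing maps $B\to[2t]$ is $\binom{n+2t-1}{2t-1}\ge n+1$. The inequality holds for every $n$ and says nothing.

What must change is the number of witnesses: it has to be bounded in terms of $M$ alone, so that many pairs $(c,\rho)$ share one witness. Two observations make this possible. First, $B$ minus a point *is* in the class, so it has an acyclic doubled gridding, and this puts a linear order, a "time", on the points, with respect to which every other pair of monotone maps is given by $2L-2$ cut times and a bounded amount of further data. Second, the short paths and cycles that a stretch of time contains can be recorded by a bounded list of yes/no properties that only grow with the stretch; so each cut time may be pushed to the latest moment that does not change the list, and only boundedly many latest moments exist.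

## 10. A time order and cut times

**Fixing $Q$, the time order and the letters.** Fix $p_0\in B$ and put $Q=B\setminus\{p_0\}$, $N=n-1$. The order type of $Q$ is in $\mathrm{Geom}(M)$ by minimality of $\beta$. By Lemma 8, $Q$ has a doubled gridding $(c_0,\rho_0)$ with acyclic digraph. List $Q=\{q_1,\dots,q_N\}$ so that the edges of $D_{c_0,\rho_0}(Q)$ go from smaller to larger index. The *letter* of $q\in Q$ records $(c_0(q),\rho_0(q))$, whether $q$ is left or right of $p_0$, and whether $q$ is below or above $p_0$. Each nonzero entry of $M$ gives two admissible pairs, so there are at most $2|M|$ admissible pairs, and the number $K$ of letters satisfies $K\le8|M|$.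

Whether $x(q_i)<x(q_k)$ depends only on the two letters and, if $c_0(q_i)=c_0(q_k)$, on whether $i<k$. Indeed, if the $c_0$-values differ, they decide. If both equal $v$, the points are joined by an edge of $D_{c_0,\rho_0}(Q)$ witnessed by $v$, which goes from the smaller index to the larger; so index order is $x$-order if $v$ is even and reversed $x$-order if $v$ is odd. The same holds for $y$. Comparisons with $p_0$ depend only on letters.

**Types and times.** Let $D=2L-2=(2t-1)+(2u-1)$. A *type* $\Theta$ consists of

* a weakly increasing sequence $(\kappa_v)_{1\le v\le 2t-1}$ in $[2t]$ and a weakly increasing sequence $(\mu_h)_{1\le h\le 2u-1}$ in $[2u]$;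
* a pair $(c(p_0),\rho(p_0))\in[2t]\times[2u]$;
* an ordering $\sigma(1),\dots,\sigma(D)$ of the $D$ *cuts*, that is, of the $v$'s and the $h$'s together.

Given $\Theta$ and integer times $T$: $0\le T_1\le\dots\le T_D\le N$ (put $T_0=0$, $T_{D+1}=N$), the cut $\sigma(r)$ gets time $T_r$. Define maps $g_{\Theta,T}=(c,\rho)$ on $B$ as follows. For a cut $v$ with time $T_r$, let $R_v\subseteq Q$ consist of the points with $c_0>\kappa_v$, together with the points with $c_0=\kappa_v$ and index $>T_r$ if $\kappa_v$ is even, respectively index $\le T_r$ if $\kappa_v$ is odd. Put
$$c(q)=1+\#\{v:q\in R_v\}\qquad(q\in Q),$$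
and define $\rho$ on $Q$ analogously from the $\mu_h$ and $\rho_0$. On $p_0$ use the prescribed values. Each $R_v$ is a final segment of $Q$ in $x$-order, so $c$ is weakly increasing in $x$ on $Q$; likewise $\rho$ is weakly increasing in $y$ on $Q$.

*Example 3.* Let $t=1$, $N=3$. There is one cut $v=1$. If $c_0\equiv2$, then $q_1,q_2,q_3$ run from left to right. The map $c=(1,2,2)$ comes from $\kappa_1=2$ and time $1$; the map $(1,1,1)$ from $\kappa_1=2$ and time $3$; the map $(2,2,2)$ from $\kappa_1=1$ and any time. If $c_0\equiv1$, then $q_1$ is rightmost, and $c(q_3)=1$, $c(q_2)=c(q_1)=2$ comes from $\kappa_1=1$ and time $2$.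

**Lemma 10.** Every pair of maps $(c,\rho)$ on $B$, with $c$ taking values in $[2t]$ and weakly increasing in $x$, and $\rho$ taking values in $[2u]$ and weakly increasing in $y$, is some $g_{\Theta,T}$. The number of types is at most $4^D\cdot4|M|\cdot D!$.

*Proof.* Let $\kappa_v$ be the largest value of $c_0$ attained on $\{q\in Q:c(q)\le v\}$, or $1$ if this set is empty. This is weakly increasing in $v$. Consider $\{q\in Q: c(q)>v\}$. It contains all points with $c_0>\kappa_v$, by maximality. It contains no point $q'$ with $c_0(q')<\kappa_v$: such a $q'$ exists only if $\kappa_v>1$, so $\kappa_v=c_0(q)$ for some $q$ with $c(q)\le v$; then $x(q')<x(q)$ and $c(q')\le c(q)\le v$. Finally it contains a final $x$-segment of $\{c_0=\kappa_v\}$, as $c$ is weakly increasing. Index order on $\{c_0=\kappa_v\}$ is $x$-order if $\kappa_v$ is even, and reversed $x$-order if $\kappa_v$ is odd, so this segment is "index $>$ a time", respectively "index $\le$ a time". With this time, $R_v=\{q\in Q:c(q)>v\}$, and $1+\#\{v:q\in R_v\}=1+\#\{v\le 2t-1:v<c(q)\}=c(q)$. Do the same for $\rho$, prescribe the values at $p_0$, and let $\sigma$ sort the times.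

There are $\binom{4t-2}{2t-1}\le4^{2t-1}$ sequences $(\kappa_v)$, $\binom{4u-2}{2u-1}\le4^{2u-1}$ sequences $(\mu_h)$, $4tu=4|M|$ pairs and $D!$ orderings. $\square$

**Factors and classes.** *Factor $j$* of $T$ ($0\le j\le D$) is $\{q_i:T_j<i\le T_{j+1}\}$. The factors partition $Q$. For $q_i$ in factor $j$,
$$i\le T_r\iff r\ge j+1, \tag{2}$$
because $r\ge j+1$ gives $T_r\ge T_{j+1}\ge i$ and $r\le j$ gives $T_r\le T_j<i$. So whether $q_i\in R_v$ for $v=\sigma(r)$ is decided by $c_0(q_i)$, $\kappa_v$ and whether $r\ge j+1$; similarly for $\rho$. Hence $(c(q_i),\rho(q_i))$ depends only on $\Theta$, $j$ and the letter $a$ of $q_i$. Write it $\Phi_\Theta(a,j)$; this rule defines $\Phi_\Theta(a,j)$ for all letters $a$ and all $j$. Call $(a,j)$ the *class* of $q_i$. For each $j$ define a relation $\to_{\Theta,j}$ on all of $Q$: it is the digraph $D_{c',\rho'}(Q)$ for the maps that give each $q\in Q$ of letter $a$ the values $\Phi_\Theta(a,j)$. It does not depend on $T$. We obtain two facts.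

* **(E1)** For two points of $Q$ in different factors, or one point of $Q$ and $p_0$, whether there is an edge between them in $D_{g_{\Theta,T}}(B)$, and in which direction or directions, depends only on $\Theta$ and the classes. Indeed the values of $(c,\rho)$ are given by $\Theta$ and the classes, and the comparisons in $x$ and $y$ are given by the letters and, for two points of $Q$, by which index is smaller, which the factors decide.
* **(E2)** Among points of factor $j$, the edges of $D_{g_{\Theta,T}}(B)$ are those of $\to_{\Theta,j}$.

**Violations.** Call a class $(a,j)$ *bad* for $\Theta$ if $\Phi_\Theta(a,j)$ is not admissible, or if its values contradict monotonicity with respect to $p_0$ (for instance, $a$ says "left of $p_0$" but the $c$-value exceeds $c(p_0)$). For $p_0\in S\subseteq B$, say that $S$ *contains a violation* for $(\Theta,T)$ if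

* (i) $(c(p_0),\rho(p_0))$ is inadmissible, or
* (ii) $S$ contains a point of $Q$ whose class is bad, or
* (iii) $D_{g_{\Theta,T}}(S)$ contains a cycle.

The whole of $B$ contains a violation for every $(\Theta,T)$: if neither (i) nor (ii) holds, then $g_{\Theta,T}$ is a doubled gridding of $B$, and since $\beta\notin\mathrm{Geom}(M)$, Lemma 8 gives (iii).

**Lemma 11.** If $p_0\in S\subseteq B$ and $S$ contains a violation for every $(\Theta,T)$, then $S=B$.

*Proof.* Suppose the order type of $S$ were in $\mathrm{Geom}(M)$. By Lemma 8, $S$ has a doubled gridding with acyclic digraph. Extend both maps monotonically to $B$: give a new point the $c$-value of the nearest point of $S$ to its left, or $1$ if there is none, and the $\rho$-value of the nearest point of $S$ below it, or $1$ if there is none. By Lemma 10 the extension is some $g_{\Theta,T}$. For it $S$ contains no violation: the pair at $p_0$ is admissible; the points of $S\cap Q$ have admissible values that respect monotonicity with respect to $p_0$; and $D_{g_{\Theta,T}}(S)$ is acyclic. This is a contradiction. So the order type of $S$ is not in $\mathrm{Geom}(M)$, and $S=B$ by minimality of $\beta$. $\square$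

So we need a set $S$, of size bounded in terms of $M$, that contains a violation for every $(\Theta,T)$. The number of types is bounded; the number of $T$ is not.

## 11. Critical times

Fix $\Theta$. For $0\le j\le D$ and an interval $I$ of indices in $\{1,\dots,N\}$, let $\mathcal P_j(I)$ be the set of those of the following $K^2+1$ properties that hold:

* $\Pi(s,e)$, for letters $s,e$: inside $\{q_i:i\in I\}$ there is a $\to_{\Theta,j}$-path (possibly a single vertex, if $s=e$) from a point of letter $s$ to a point of letter $e$;
* $\mathrm{Cyc}$: inside $\{q_i:i\in I\}$ there is a $\to_{\Theta,j}$-cycle.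

If $I$ grows, $\mathcal P_j(I)$ can only grow. Moreover $\mathcal P_j(\emptyset)=\emptyset$, and $\Pi(a,a)$ holds in $I$ exactly if the letter $a$ occurs in $I$. An interval $(a,b]$ with $b\le a$ is empty.

**Definition (critical sequence).** Given $T$, put $T^*_0=0$ and $T^*_{D+1}=N$, and for $j=0,\dots,D-1$ in turn let $T^*_{j+1}$ be the largest integer $T'\in[T^*_j,N]$ with
$$\mathcal P_j\bigl((T^*_j,T']\bigr)=\mathcal P_j\bigl((T^*_j,T_{j+1}]\bigr). \tag{3}$$

*Illustration.* Suppose $q_1,\dots,q_6$ have letters $a,a,b,a,b,c$, and, for this illustration only, record only the properties $\Pi(a,a),\Pi(b,b),\Pi(c,c)$. Starting at $0$, the recorded set is $\emptyset$ for $T'=0$; it is $\{\Pi(a,a)\}$ for $T'=1,2$; $b$ joins for $T'=3,4,5$; $c$ joins at $T'=6$. So the seven possible values of $T_1$ lead to only four values of $T_1^*$: $0,2,5,6$.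

**Lemma 12.** (a) $T^*$ is well defined and weakly increasing, and $T^*_j\ge T_j$ for all $j$. (b) For fixed $\Theta$ there are at most $(K^2+2)^D$ sequences $T^*$. (c) Let a property $P$ hold in $(T^*_j,T^*_{j+1}]$, and let $T''$ be the least integer such that $P$ holds in $(T^*_j,T'']$. Then
$$(T^*_j,T'']\subseteq(T_j,T_{j+1}],$$
and $T''$ depends only on $\Theta,T^*,j,P$.

*Proof.* (a) If $T_{j+1}\ge T^*_j$, then $T'=T_{j+1}$ satisfies (3), so $T^*_{j+1}\ge T_{j+1}$. If $T_{j+1}<T^*_j$, both sides of (3) are $\mathcal P_j(\emptyset)$ for $T'=T^*_j$, so $T^*_{j+1}$ exists and $T^*_{j+1}\ge T^*_j>T_{j+1}$. By definition $T^*_j\le T^*_{j+1}\le N$.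

(b) As $T'$ grows from $T^*_j$ to $N$, the sets $\mathcal P_j((T^*_j,T'])$ form an increasing chain of subsets of a set of $K^2+1$ properties. So at most $K^2+2$ different sets occur, and $T^*_{j+1}$ is determined by $T^*_j$ and one of these sets. There are $D$ such steps.

(c) We have $T^*_j\ge T_j$ by (a). If $j<D$, then $P$ holds in $(T^*_j,T_{j+1}]$, because by (3) the same properties hold there as in $(T^*_j,T^*_{j+1}]$; so $T''\le T_{j+1}$. If $j=D$, then $T''\le N=T_{D+1}$. The last statement is clear from the definition of $T''$. $\square$

Part (c) is the reason for the definition. The interval $(T_j^*,T'']$ is computed from $T^*$ alone, and it lies inside factor $j$ of *every* $T$ whose critical sequence is $T^*$. A witness chosen inside it serves all these $T$ at once.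

## 12. Witness sets and the count

**Step 1. What is to be chosen.** Let $T^*$ be a critical sequence for $\Theta$, that is, one arising from some $T$. We choose a set $S(\Theta,T^*)\ni p_0$ that contains a violation for $(\Theta,T)$ for *every* $T$ whose critical sequence is $T^*$, with at most $2L(2L+1)$ points besides $p_0$. The sequence $T^*$ is itself a legal sequence of times, so $B$ contains a violation for $(\Theta,T^*)$. We go through the possibilities; in each, $T$ denotes an arbitrary sequence with critical sequence $T^*$.

**Step 2. Violation (i).** The pair prescribed at $p_0$ is inadmissible. Take $S(\Theta,T^*)=\{p_0\}$; the violation does not involve the times.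

**Step 3. Violation (ii).** Some point of $Q$ has bad class $(a,j)$ for $(\Theta,T^*)$. Then $\Pi(a,a)$ holds in $(T^*_j,T^*_{j+1}]$. By Lemma 12(c) with $P=\Pi(a,a)$, the first $q_i$ of letter $a$ with $i>T^*_j$, for which $i=T''$, lies in factor $j$ of $T$. So it has class $(a,j)$ for $T$ as well, and badness depends only on $\Theta$ and the class. Take $S(\Theta,T^*)=\{p_0,q_i\}$.

**Step 4. A cycle inside one factor.** For some $j$, $\mathrm{Cyc}$ holds in $(T^*_j,T^*_{j+1}]$. Let $T''$ be as in Lemma 12(c) with $P=\mathrm{Cyc}$. Take $p_0$ and the vertices of a shortest $\to_{\Theta,j}$-cycle inside $\{q_i:i\in(T^*_j,T'']\}$. It has at most $2L$ vertices by Lemma 9(a). By Lemma 12(c) it lies in factor $j$ of $T$, so by (E2) it is a cycle of $D_{g_{\Theta,T}}(B)$.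

**Step 5. A cycle through several factors.** In the remaining case (iii) holds for $B$ and $(\Theta,T^*)$, and $\mathrm{Cyc}$ fails in every $(T^*_j,T^*_{j+1}]$. Take a shortest cycle $C$ of $D_{g_{\Theta,T^*}}(B)$; it has at most $2L$ vertices by Lemma 9(a). Cut $C$ cyclically into maximal segments, each being $\{p_0\}$ or a path inside one factor of $T^*$. There are at least two segments: $C$ has at least two vertices, so it is not $\{p_0\}$, and if $C$ lay inside one factor $j$, it would by (E2) be a $\to_{\Theta,j}$-cycle there. By maximality, consecutive segments lie in different factors or one of them is $\{p_0\}$.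

Consider a segment in factor $j$, running from a point of letter $s$ to a point of letter $e$. By (E2), $\Pi(s,e)$ holds in $(T^*_j,T^*_{j+1}]$. Let $T''$ be as in Lemma 12(c) with $P=\Pi(s,e)$, and replace the segment by a shortest $\to_{\Theta,j}$-path from a point of letter $s$ to a point of letter $e$ inside $\{q_i:i\in(T^*_j,T'']\}$. Since $\mathrm{Cyc}$ fails in this interval, Lemma 9(b) applies, and the path has at most $2L+1$ vertices. By Lemma 12(c) it lies in factor $j$ of $T$, and by (E2) it is a path of $D_{g_{\Theta,T}}(B)$. The classes of its first and last point for $T$ are $(s,j)$ and $(e,j)$, the same as those of the ends of the old segment for $T^*$. So by (E1) the edges that joined consecutive segments of $C$ in $D_{g_{\Theta,T^*}}(B)$ join the consecutive new segments in $D_{g_{\Theta,T}}(B)$.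

Thus we obtain a closed walk of positive length in $D_{g_{\Theta,T}}(B)$ (the new paths may share vertices, which does no harm). A digraph without loops that has such a walk has a cycle on vertices of the walk. Let $S(\Theta,T^*)$ consist of $p_0$ and all vertices of the new paths. There are at most $2L$ segments, so at most $2L(2L+1)$ points besides $p_0$, and the choice did not depend on $T$.

**Step 6. The bound.** Let $S$ be the union of all $S(\Theta,T^*)$, over all types $\Theta$ and all critical sequences $T^*$ for $\Theta$. Given any $(\Theta,T)$, the set $S(\Theta,T^*)$ for the critical sequence $T^*$ of $T$ contains a violation for $(\Theta,T)$, hence so does $S$. By Lemma 11, $S=B$. Every witness set has at most $2L(2L+1)$ points besides $p_0$, so Lemmas 10 and 12(b) give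
$$n\le1+4^D\cdot4|M|\cdot D!\cdot(K^2+2)^D\cdot2L(2L+1).$$
Now $K\le8|M|$ gives $K^2+2\le66|M|^2$. Also $D!\le D^D$, and $D=2(t+u)-2\le2tu=2|M|$, since $t+u\le tu+1$. So $4^D\,D!\,(K^2+2)^D\le(4\cdot2|M|\cdot66|M|^2)^D=(528|M|^3)^D$, and
$$n\le1+8|M|\,L(2L+1)\,(528|M|^3)^{2L-2}.$$
Since $L\le|M|+1$, the logarithm of the right-hand side is $O(L\log(|M|+1))$. This proves Theorem 2. $\blacksquare$

For $M=(1)$ we have $L=2$, and the bound is $1+80\cdot528^2=22\,302\,721$, while the only basis element $21$ has length $2$; the constants are not meant to be sharp.

## 13. Growth of $F(k)$ and matrices of bounded aspect ratio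

**Proof of Corollary 3.** *Lower bound for $F$.* Let $k\ge32$ and $m=\lfloor\sqrt{k/32}\rfloor\ge1$. Then $|M_m|\le32m^2\le k$, and Theorem 1 gives $F(k)\ge2^m$.

*Upper bound for $F$.* If $|M|\le k$, then $L\le|M|+1\le k+1$, and Theorem 2 gives $2^{O(k\log k)}$.

*Given numbers of columns and rows.* Appending zero columns on the right and zero rows on top does not change $\Lambda_M$, hence not the class and not its basis. Let $t\ge4$, $u\ge8$ and $m=\lfloor\min((t-2)/2,(u-2)/6)\rfloor\ge1$. Then $2m+2\le t$ and $6m+2\le u$, so $M_m$ can be enlarged to $t$ columns and $u$ rows, and Theorem 1 gives a basis element of length at least $2^m$.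

*Bounded aspect ratio.* If $t/u$ is bounded above and below by positive constants, then $t$ and $u$ are both $O(\sqrt{tu})$, so $L=O(\sqrt{|M|})$, and Theorem 2 gives $2^{O(\sqrt{|M|}\log|M|)}$ for $|M|\ge2$. The matrices $M_m$ are of this kind, because $u/t=(3m+1)/(m+1)=3-2/(m+1)$ lies in $[2,3)$, and they have basis elements of length at least $2^m$ with $m\ge\sqrt{|M_m|/32}$. So the two exponents differ by at most a factor $O(\log|M|)$. $\blacksquare$
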